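\title{Fourier algebras without an approximate identity}

\begin{abstract}
We show that there are locally compact groups whose Fourier algebra fails Ditkin's condition at infinity and therefore has no approximate identity, bounded or not. Let $K=\prod_{n\ge1}U(4n)$. If $G$ does not have the approximation property (AP) of Haagerup and Kraus, then $A(G\times K)$ contains elements $u$ of norm at most $1$ whose distance from $uA(G\times K)$ is arbitrarily close to $1$. Examples are $SL(3,\mathbb Z)\times K$ and the connected group $SL(3,\mathbb R)\times K$. Conversely, if $G$ has AP, then $A(G\times H)$ has an approximate identity for every amenable group $H$. Failure of AP gives a matrix-valued obstruction on $G$, and the proof turns it into a scalar obstruction on $G\times K$ by means of a bounded normal derivative on $U(4n)$.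
\end{abstract}

\section{Introduction}

Let $G$ be a locally compact group with left regular representation $\lambda$ on $L^2(G)$. Eymard's Fourier algebra $A(G)$ consists of the functions $u(g)=(\lambda(g)\xi\,|\,\eta)$ with $\xi,\eta\in L^2(G)$, normed by the infimum of $\|\xi\|_2\|\eta\|_2$ over all such representations. It is a commutative Banach algebra under pointwise multiplication, it is contained in $C_0(G)$, and $A_c(G)=A(G)\cap C_c(G)$ is dense in it. For abelian $G$ it is the algebra of Fourier transforms of $L^1(\widehat G)$. The constant function $1$ lies in $A(G)$ only when $G$ is compact, and one asks how well $1$ can be imitated from inside $A(G)$. We consider two weak forms of this requirement.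
\begin{itemize}
\item[(AI)] $A(G)$ has an \emph{approximate identity}: a net $(e_\alpha)$ in $A(G)$, not required to be bounded, with $\|ue_\alpha-u\|\to0$ for every $u\in A(G)$.
\item[($D_\infty$)] $A(G)$ satisfies \emph{Ditkin's condition at infinity}: for every $u\in A(G)$ and $\varepsilon>0$ there is $v\in A_c(G)$ with $\|u-uv\|<\varepsilon$.
\end{itemize}
Since $A_c(G)$ is dense and $\|uv-uv'\|\le\|u\|\|v-v'\|$, condition $(D_\infty)$ says that every $u$ lies in the closure of $uA(G)$. Condition (AI) says that for every finite set $u_1,\dots,u_r$ and every $\varepsilon>0$ one element $v\in A(G)$ satisfies $\|u_j-u_jv\|<\varepsilon$ for all $j$; for the nontrivial direction, index such elements $v$ by pairs (finite set, $\varepsilon$). The case $r=1$ shows that (AI) implies $(D_\infty)$. Anoussis, Eleftherakis and Katavolos \cite{AEK} state that ``it is unknown if there are any locally compact groups failing either condition''. This is the problem of the present paper: \emph{is there a locally compact group whose Fourier algebra fails \textup{(AI)}, and is there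 one whose Fourier algebra fails $(D_\infty)$?}

The simplest cases suggest that the conditions are hard to violate. For compact $G$ take $v=1$. For amenable $G$, Leptin's theorem gives a bounded approximate identity. For arbitrary $G$ and a compact set $C\subset G$, choose a compact neighborhood $U$ of the identity; the function $v(g)=|U|^{-1}(\lambda(g)1_U\,|\,1_{CU})=|gU\cap CU|/|U|$ lies in $A_c(G)$ and equals $1$ on $C$. So $u_0=u_0v$ holds exactly for every $u_0$ in the dense subspace $A_c(G)$, with a suitable $v$. For general $u$, take $u_0\in A_c(G)$ close to $u$ and $v=1$ on the support of $u_0$. Then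
\[
u-uv=(u-u_0)-(u-u_0)v .
\]
The only obstacle is that multiplication by $v$ may be a large operator when the support of $u_0$ is large. As $(D_\infty)$ imposes no bound on $v$ and lets $v$ depend on $u$, one could guess that it always holds. It does not, and the obstruction is the failure of the approximation property (AP) of Haagerup and Kraus \cite{HK}, recalled in Section~\ref{sec:background}, which asks that $1$ be a weak* limit of elements of $A(G)$ in the algebra of completely bounded multipliers. Throughout the paper
\[
K=\prod_{n\ge1}U(4n),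
\]
a compact, connected, second countable group.

\begin{theorem}\label{thm:A}
Let $G$ be a locally compact group without AP. For every $\delta<1$ there is $u\in A(G\times K)$ with $\|u\|\le1$ and $\operatorname{dist}(u,uA(G\times K))\ge\delta$. In particular $A(G\times K)$ fails $(D_\infty)$ and \textup{(AI)}.
\end{theorem}

The bound $1$ on $\delta$ cannot be raised, since the distance is at most $\|u\|\le1$. By Lafforgue and de la Salle \cite{LS}, $SL(3,\mathbb R)$ and its lattices, such as $SL(3,\mathbb Z)$, do not have AP. So both parts of the problem have the answer yes.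

\begin{corollary}\label{cor:examples}
The Fourier algebras of the second countable groups $SL(3,\mathbb Z)\times K$ and $SL(3,\mathbb R)\times K$, the second of which is connected, fail both \textup{(AI)} and $(D_\infty)$.
\end{corollary}

The second theorem is not needed for the problem. It shows that the hypothesis of Theorem~\ref{thm:A} is the right one.

\begin{theorem}\label{thm:B}
For a locally compact group $G$ the following are equivalent:
\begin{itemize}
\item[(i)] $G$ has AP;
\item[(ii)] $A(G\times H)$ satisfies \textup{(AI)} for every amenable locally compact group $H$;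
\item[(iii)] $A(G\times K)$ satisfies $(D_\infty)$.
\end{itemize}
\end{theorem}

With $H$ trivial, AP implies (AI), so every group that fails either condition lacks AP. The theorems give a dichotomy: if $G$ has AP, all products with amenable groups satisfy (AI); if not, the product with the single compact group $K$ fails $(D_\infty)$, with distances arbitrarily close to the largest possible value. We do not determine whether $SL(3,\mathbb Z)$ or $SL(3,\mathbb R)$ itself, or any discrete group or any Lie group, fails these conditions.

A compact factor looks harmless, since $A(K)$ has a unit. It matters because $VN(K)$ is a product of matrix algebras of unbounded size, so $A(G\times K)$ sees multiplication by $w\in A(G)$ on matrix-valued functions, which is the level at which AP is defined. By duality, $(D_\infty)$ fails exactly when there are an operator $T$ and a function $u$ such that $\langle T,wu\rangle=0$ for all $w$ in the Fourier algebra but $\langle T,u\rangle\ne0$. Failure of AP gives such a relation for an infinite sum of matrix-valued pairs $(T_i,u_i)$ (Section~\ref{sec:AP}).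 The matrix coefficients have to be moved into $VN(K)$ and $A(K)$ so that the relation survives multiplication by functions on $K$ as well. This forces the use of an operator that behaves like a first derivative, a non-commutative version of L.~Schwartz's normal derivative on the sphere. Section~\ref{sec:scalar} shows the mechanism for two scalar pairs on $SU(2)\times SU(2)$, Section~\ref{sec:unitary} constructs the matrix version on $U(4n)$, and Sections \ref{sec:proofA} and~\ref{sec:proofB} prove the two theorems.

\section{Background}\label{sec:background}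

\subsection*{The group von Neumann algebra}
Let $VN(G)$ be the von Neumann algebra generated by $\lambda(G)$. Then $A(G)$ is its predual, $VN(G)=A(G)^*$, with $\langle\lambda(g),u\rangle=u(g)$. The span of $\lambda(G)$ is weak* dense, so an identity between weak*-continuous (normal) linear maps on $VN(G)$ can be checked on the operators $\lambda(g)$. For a finite complex Radon measure $\nu$ let $\lambda(\nu)=\int\lambda(g)\,d\nu(g)$; thus $\langle\lambda(\nu),f\rangle=\int f\,d\nu$ and $\|\lambda(\nu)\|\le\|\nu\|$. As $A(G)$ is uniformly dense in $C_0(G)$, $\lambda(\nu)=0$ implies $\nu=0$. For $f\in L^1(G)$ we write $\lambda(f)=\lambda(f\,dg)$. For $y\in VN(G)$ and $h\in A(G)$ define $h\cdot y\in VN(G)$ by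
\[
\langle h\cdot y,f\rangle=\langle y,hf\rangle\qquad(f\in A(G)).
\]
Then $h\cdot(h'\cdot y)=(hh')\cdot y$ and $h\cdot\lambda(\nu)=\lambda(h\nu)$. Left and right translations are isometric and strongly continuous on $A(G)$. Put $f^{g,g'}(k)=f(gkg')$. Checking on $z=\lambda(k)$ gives $\langle\lambda(g)z\lambda(g'),f\rangle=\langle z,f^{g,g'}\rangle$, and since $(hf)^{g,g'}=h^{g,g'}f^{g,g'}$,
\begin{equation}\label{eq:translate}
h\cdot(\lambda(g)z\lambda(g'))=\lambda(g)\,(h^{g,g'}\cdot z)\,\lambda(g')\qquad(z\in VN(G)).
\end{equation}
Multiplication is separately weak*-continuous, so $\langle\lambda(\nu)z\lambda(\nu'),f\rangle=\iint\langle\lambda(g)z\lambda(g'),f\rangle\,d\nu(g)\,d\nu'(g')$. With $hf$ in place of $f$ this gives, as a weak* integral,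
\begin{equation}\label{eq:integrate}
h\cdot(\lambda(\nu)z\lambda(\nu'))=\iint h\cdot(\lambda(g)z\lambda(g'))\,d\nu(g)\,d\nu'(g').
\end{equation}

\subsection*{Completely bounded multipliers and AP}
A linear map $\Psi$ between $C^*$-algebras is completely bounded if $\|\Psi\|_{cb}=\sup_n\|\Psi\otimes\mathrm{id}_{M_n}\|$ is finite. If $\Psi:M\to N$ is a normal completely bounded map of von Neumann algebras and $B$ is a von Neumann algebra, then $\Psi\otimes\mathrm{id}_B$ extends to a normal map $M\overline{\otimes}B\to N\overline{\otimes}B$ of norm at most $\|\Psi\|_{cb}$.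

A function $v$ on $G$ with $vA(G)\subset A(G)$ acts boundedly on $A(G)$, and the adjoint $M_v$ of this action is the normal map on $VN(G)$ with $M_v\lambda(g)=v(g)\lambda(g)$. The functions $v$ for which $M_v$ is completely bounded form a unital Banach algebra $M_0A(G)$ with norm $\|v\|_{M_0A}=\|M_v\|_{cb}$. They are continuous, with $\|v\|_\infty\le\|v\|_{M_0A}$. The Fourier algebra is an ideal of $M_0A(G)$, and $\|v\|_{M_0A}\le\|v\|_{A(G)}$ for $v\in A(G)$. Let $Q(G)$ be the completion of $L^1(G)$ for the norm $\|f\|_Q=\sup\{|\int fv|:\|v\|_{M_0A}\le1\}$. De Canni\`ere and Haagerup \cite{DH} proved that $M_0A(G)=Q(G)^*$ isometrically, with the pairing $\int fv$ for $f\in L^1(G)$. We regard $Q(G)$ as a norm closed subspace of $M_0A(G)^*$. The group $G$ has \emph{AP} \cite{HK} if some net in $A(G)$ converges to $1$ in the weak* topology $\sigma(M_0A(G),Q(G))$.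

\subsection*{Products and matrix coefficients}
We have $VN(G\times H)=VN(G)\overline{\otimes}VN(H)$ with $\lambda(g,k)=\lambda(g)\otimes\lambda(k)$. Hence $A(G)\otimes A(H)$ is dense in $A(G\times H)$, where $f\otimes f'$ is the function $f(g)f'(k)$, and testing against this dense subspace gives
\begin{equation}\label{eq:product}
(f\otimes f')\cdot(y\otimes y')=(f\cdot y)\otimes(f'\cdot y').
\end{equation}
For $v\in M_0A(G)$ the preadjoint of $M_v\otimes\mathrm{id}$ sends $u\in A(G\times H)$ to the function $v(g)u(g,k)$. So multiplication by $v\otimes1$ maps $A(G\times H)$ to itself with norm at most $\|v\|_{M_0A}$; the same holds with the roles of the factors exchanged.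

We identify $M_n^*$ with matrices $s$ by $\langle a,s\rangle=\operatorname{Tr}(as)$; the norm is the trace norm. The space $A(G)\otimes M_n^*=(VN(G)\otimes M_n)_*$ carries its predual norm, with $\langle y\otimes a,z\otimes s\rangle=\langle y,z\rangle\operatorname{Tr}(as)$. For $v\in M_0A(G)$ we write $u\mapsto(v\otimes1)u$ for the preadjoint of $M_v\otimes\mathrm{id}_{M_n}$, so $(v\otimes1)(z\otimes s)=vz\otimes s$.

\subsection*{Compact groups}
Let $L$ be compact, with Haar probability measure $dl$. Then $VN(L)=\prod_\pi M_{d_\pi}$, the $\ell^\infty$-product over the irreducible representations, with $\lambda(l)=(\pi(l))_\pi$; we write $\pi(y)$ for the component of $y$. The function $f(l)=\operatorname{Tr}(s\pi(l))$ satisfies $\langle y,f\rangle=\operatorname{Tr}(s\pi(y))$, and its norm is the trace norm of $s$. Finite sums of such functions (trigonometric polynomials) form a dense subalgebra of $A(L)$. Schur orthogonality reads $\int\overline{\pi_{ij}(l)}\,\pi'_{kl'}(l)\,dl=\delta_{ik}\delta_{jl'}/d_\pi$ if $\pi=\pi'$, and the integral is $0$ for inequivalent $\pi,\pi'$.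

Every continuous unitary representation of $L$ is a direct sum of irreducibles, so it extends to a normal representation of $VN(L)$. Applied to $\lambda\circ\theta$, for a continuous homomorphism $\theta:L\to L'$ of compact groups, this gives a normal $*$-homomorphism $\theta_*:VN(L)\to VN(L')$ with $\theta_*\lambda(l)=\lambda(\theta(l))$. Its preadjoint is $f\mapsto f\circ\theta$, which is multiplicative. Hence $\theta_*\lambda(\nu)=\lambda(\theta_*\nu)$ for the image measure $\theta_*\nu$, and
\begin{equation}\label{eq:pushforward}
h\cdot\theta_*(z)=\theta_*((h\circ\theta)\cdot z)\qquad(h\in A(L'),\ z\in VN(L)).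
\end{equation}
For a closed subgroup $L_0\subset L$, the operator $q_{L_0}=\int_{L_0}\lambda(l)\,dl\in VN(L)$ is a projection with $\lambda(l)q_{L_0}=q_{L_0}=q_{L_0}\lambda(l)$ for $l\in L_0$. If a measure $\nu$ on $L$ is invariant under left and right translation by $L_0$, then $\lambda(l)\lambda(\nu)\lambda(l')=\lambda(\nu)$ for $l,l'\in L_0$, so $\lambda(\nu)=q_{L_0}\lambda(\nu)q_{L_0}$.

\section{Two scalar pairs and a derivative on $SU(2)$}\label{sec:scalar}

An operator $T\in VN(G)$ annihilates $uA(G)$ exactly when $u\cdot T=0$. So the Hahn--Banach theorem gives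
\begin{equation}\label{eq:duality}
\operatorname{dist}(u,uA(G))=\sup\{|\langle T,u\rangle|:\ \|T\|\le1,\ u\cdot T=0\},
\end{equation}
and we look for one pair with $u\cdot T=0$ and $\langle T,u\rangle\neq0$. Failure of AP will provide such a relation only for a sum of pairs. Suppose, as the simplest instance, that we are given $T_1,T_2\in VN(G)$ of norm at most $1$ and $u_1,u_2\in A(G)$ with
\[
u_1\cdot T_1+u_2\cdot T_2=0,\qquad c=\langle T_1,u_1\rangle+\langle T_2,u_2\rangle\ne0 .
\]
To merge the two pairs into one, take a compact group $L$, operators $a_1,a_2\in VN(L)$ and functions $s_1,s_2\in A(L)$, and put $T'=\sum_iT_i\otimes a_i$ and $u'=\sum_ju_j\otimes s_j$. By \eqref{eq:product},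
\[
u'\cdot T'=\sum_{i,j}(u_j\cdot T_i)\otimes(s_j\cdot a_i).
\]
The first attempt is $L=\mathbb T$, $s_j(\zeta)=\zeta^j$, $a_i=\int\bar\zeta^{\,i}\lambda(\zeta)\,d\zeta$. Then $\langle a_i,fs_j\rangle=\int f\zeta^{j-i}\,d\zeta$. For $f=1$ this is $\delta_{ij}$, as desired, but for $f=\bar\zeta$ we get $\langle T',(w\otimes f)u'\rangle=\langle T_1,wu_2\rangle$, a cross term about which nothing is known. The functions on $L$ are new multipliers, and they break the relation. The relation survives, with no further information on the pairs, if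
\begin{equation}\label{eq:biorth}
s_j\cdot a_i=\delta_{ij}\Phi\quad\text{for one fixed }\Phi\in VN(L)\text{ with }\langle\Phi,1\rangle=1 .
\end{equation}
Indeed, then $u'\cdot T'=(u_1\cdot T_1+u_2\cdot T_2)\otimes\Phi=0$, and $\langle a_i,s_j\rangle=\langle s_j\cdot a_i,1\rangle=\delta_{ij}$ gives $\langle T',u'\rangle=c$. Compactness of $L$ is used here, through $1\in A(L)$.

Condition \eqref{eq:biorth} dictates the nature of $a_i$. It implies $s_1\cdot\Phi=s_1\cdot(s_2\cdot a_2)=s_2\cdot(s_1\cdot a_2)=0$, so
\[
s_1^2\cdot a_1=0\qquad\text{and}\qquad s_1\cdot a_1\neq0 .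
\]
This is impossible for $a_1=\lambda(\nu)$: if $s_1^2\nu=0$, then $s_1=0$ almost everywhere for $|\nu|$, and $s_1\nu=0$. It is the behavior of a first derivative, taken on the zero set of $s_1$ in a transverse direction. We need such a derivative that is \emph{bounded} on the Fourier algebra. On $\mathbb T$ the derivative at a point is not: $\zeta^d$ has norm $1$ and derivative of modulus $d$. On $SU(2)$ the character of degree $d$ has norm $d$, which leaves room for exactly one derivative.

Recall that $SU(2)$ has one irreducible representation $\pi_d$ of each dimension $d\ge1$, that each element is conjugate to exactly one $g_t=\operatorname{diag}(e^{it},e^{-it})$ with $t\in[0,\pi]$, and that the character $\chi_d$ takes the value $\sin dt/\sin t$ at $g_t$. Let $x(g)=\frac12\operatorname{tr}g=\frac12\chi_2(g)$, so $x(g_t)=\cos t$ and $\|x\|_A=1$. The set $\{x=0\}$ is the conjugacy class of $g_{\pi/2}$, the equatorial $2$-sphere in $SU(2)=S^3$. Let $\sigma$ be its conjugation-invariant probability measure, $\int f\,d\sigma=\int f(hg_{\pi/2}h^{-1})\,dh$. Let $D\in VN(SU(2))$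 be the central element with
\[
\pi_d(D)=-\cos(d\pi/2)\,1 ,
\]
that is, with scalars $0,1,0,-1,0,1,\dots$ for $d=1,2,3,\dots$. Then $\|D\|=1$.

\begin{lemma}\label{lem:SU2}
$x\cdot D=\lambda(\sigma)$ and $x\cdot\lambda(\sigma)=0$.
\end{lemma}

\begin{proof}
The second identity holds because $x\sigma=0$. For a trigonometric polynomial $f$ let $f^c(g)=\int f(hgh^{-1})\,dh$ and $\phi_f(t)=f^c(g_t)$. We claim that
\begin{equation}\label{eq:Dderiv}
\langle D,f\rangle=-\phi_f'(\pi/2).
\end{equation}
By linearity let $f=(\pi_d)_{ij}$ be a matrix coefficient. Then $\langle D,f\rangle=-\cos(d\pi/2)\delta_{ij}$. By Schur's lemma $\int\pi_d(hgh^{-1})\,dh=\chi_d(g)d^{-1}1$, so $\phi_f(t)=\delta_{ij}\sin dt/(d\sin t)$. The derivative of $\sin dt/\sin t$ is $(d\cos dt\,\sin t-\sin dt\,\cos t)/\sin^2t$, which equals $d\cos(d\pi/2)$ at $t=\pi/2$. This proves \eqref{eq:Dderiv}. As $x$ is a class function, $(xf)^c=xf^c$, so $\phi_{xf}(t)=\cos t\,\phi_f(t)$ and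
\[
\langle x\cdot D,f\rangle=-(\cos t\,\phi_f)'(\pi/2)=\phi_f(\pi/2)=\int f\,d\sigma .
\]
Both sides are norm continuous in $f\in A(SU(2))$, and trigonometric polynomials are dense.
\end{proof}

Since $dx/dt=-1$ at $t=\pi/2$, formula \eqref{eq:Dderiv} says that $D$ averages $f$ over the spheres $x=\text{const}$ and differentiates with respect to $x$ at the equator.

Now take $L=SU(2)\times SU(2)$ and
\[
a_1=D\otimes\lambda(\sigma),\quad a_2=\lambda(\sigma)\otimes D,\quad s_1=x\otimes1,\quad s_2=1\otimes x .
\]
By Lemma~\ref{lem:SU2} and \eqref{eq:product}, $s_1\cdot a_1=(x\cdot D)\otimes\lambda(\sigma)=\lambda(\sigma)\otimes\lambda(\sigma)$ and $s_2\cdot a_1=D\otimes(x\cdot\lambda(\sigma))=0$; exchanging the factors gives the identities for $a_2$. So \eqref{eq:biorth} holds with $\Phi=\lambda(\sigma\otimes\sigma)$. The norms are also under control. First, $\|u'\|\le\|u_1\|+\|u_2\|$. Second, $\sigma$ is invariant under $g\mapsto-g$ and $\pi_d(-1)=(-1)^{d-1}1$, so $\pi_d(\lambda(\sigma))=0$ for even $d$, whereas $\pi_d(D)=0$ for odd $d$. Thus $a_1$ lives on the blocks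 $\pi_d\otimes\pi_{d'}$ with $d$ even and $d'$ odd, and $a_2$ on those with $d$ odd and $d'$ even. The two summands of $T'$ are supported by orthogonal central projections, and $\|T'\|\le1$ rather than $2$. By \eqref{eq:duality}, $\operatorname{dist}(u',u'A(G\times L))\ge|c|$.

The general proof has the same three ingredients: the identity \eqref{eq:biorth} with a fixed probability measure, contractivity of each transfer, and orthogonal supports, which come from a subgroup that leaves the measure invariant and acts nontrivially on the derivative. The subgroup $\{\pm1\}$ will be replaced by $U(n)$.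

\section{What the failure of AP gives}\label{sec:AP}

This is the only place where the hypothesis of Theorem~\ref{thm:A} is used.

\begin{proposition}\label{prop:data}
Let $G$ lack AP and let $0<\varepsilon<1$. There are integers $n_1<n_2<\cdots$, operators $T_i\in VN(G)\otimes M_{n_i}$ with $\|T_i\|\le1$, and $u_i\in A(G)\otimes M_{n_i}^*$ with $\sum_i\|u_i\|\le1+\varepsilon$, such that
\[
\sum_i\langle T_i,(w\otimes1)u_i\rangle=0\quad\text{for all }w\in A(G),
\]
while $\sum_i\langle T_i,u_i\rangle$ is real and greater than $1-\varepsilon$.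
\end{proposition}

\begin{proof}
We first find $\omega\in Q(G)$ that separates $1$ from $A(G)$ almost optimally, and then expand $\omega$ into a series of functionals of the required form.

\emph{Step 1: the functional.} Let $I$ be the weak* closure of $A(G)$ in $M_0A(G)$; failure of AP means $1\notin I$. To make this quantitative we show that $I$ is an ideal. For $w\in M_0A(G)$ and $f\in L^1(G)$,
\[
\|wf\|_Q=\sup\Big\{\Big|\int fwv\Big|:\|v\|_{M_0A}\le1\Big\}\le\|w\|_{M_0A}\|f\|_Q ,
\]
so $f\mapsto wf$ extends to $Q(G)$, and its adjoint $v\mapsto wv$ is weak*-continuous. As $wA(G)\subset A(G)$, we get $wI\subset I$. If some $v\in I$ had $\|1-v\|_{M_0A}<1$, then $v$ would be invertible in the Banach algebra $M_0A(G)$ and $1=v^{-1}v\in I$. Hence $\operatorname{dist}(1,I)\ge1$. Since $I$ is weak* closed, $M_0A(G)/I$ is isometrically the dual of $I_\perp=\{\omega\in Q(G):\omega|_I=0\}$. The class of $1$ has norm at least $1$, so after multiplication by a unimodular scalar there is $\omega\in Q(G)$ with $\|\omega\|\le1$, $\omega|_{A(G)}=0$, and $\omega(1)$ real and greater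 than $1-\varepsilon$.

\emph{Step 2: a norming subset of $Q(G)$.} Let $\Omega$ be the set of functionals
\[
\omega_{a,\varphi}(v)=\langle(M_v\otimes\mathrm{id})a,\varphi\rangle=\langle a,(v\otimes1)\varphi\rangle\qquad(v\in M_0A(G)),
\]
where $n\ge1$, $a\in\lambda(C_c(G))\otimes M_n$, $\varphi\in A(G)\otimes M_n^*$ and $\|a\|,\|\varphi\|\le1$. The restriction on $a$ ensures $\Omega\subset Q(G)$. Indeed, write $a=\sum_{k,l}\lambda(f_{kl})\otimes e_{kl}$ with matrix units $e_{kl}$, and define $\varphi_{kl}\in A(G)$ by $\langle y,\varphi_{kl}\rangle=\langle y\otimes e_{kl},\varphi\rangle$. Since $M_v\lambda(f)=\lambda(vf)$, we get $\omega_{a,\varphi}(v)=\int v\sum_{k,l}f_{kl}\varphi_{kl}$, so $\omega_{a,\varphi}$ is given by a function in $C_c(G)\subset L^1(G)$.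

The set $\Omega$ is balanced. It is convex: for $0\le t\le1$, $t\omega_{a,\varphi}+(1-t)\omega_{a',\varphi'}=\omega_{a\oplus a',\psi}$, where $\psi(b)=t\varphi(b_{11})+(1-t)\varphi'(b_{22})$ is evaluated on the diagonal blocks of $b$ and has norm at most $1$. It is norming: $\|v\|_{M_0A}$ is the supremum of $|\langle(M_v\otimes\mathrm{id})b,\varphi\rangle|$ over all $n$, all $b$ in the unit ball of $VN(G)\otimes M_n$ and all $\|\varphi\|\le1$; this expression is weak*-continuous in $b$; and by Kaplansky's density theorem the unit ball of the strongly dense $*$-subalgebra $\lambda(C_c(G))\otimes M_n$ is weak* dense in the unit ball of $VN(G)\otimes M_n$. Thus $\sup_{\omega'\in\Omega}|\omega'(v)|=\|v\|_{M_0A}$. If an element $\omega''$ of the unit ball of $Q(G)$ were outside the norm closure of $\Omega$, the Hahn--Banach theorem and $Q(G)^*=M_0A(G)$ would give $v$ with $\operatorname{Re}\omega''(v)>\sup_\Omega\operatorname{Re}\omega'(v)=\|v\|_{M_0A}$, which is absurd. So $\Omega$ is norm dense in the unit ball of $Q(G)$.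

\emph{Step 3: the series.} Let $t_1=1$ and $t_i=\varepsilon2^{1-i}$ for $i\ge2$, so $\sum_it_i=1+\varepsilon$. Suppose $\omega_1,\dots,\omega_{j-1}\in\Omega$ are chosen and $\rho_j=\omega-\sum_{i<j}t_i\omega_i$ has norm at most $t_j$, which holds for $j=1$. By Step~2 there is $\omega_j\in\Omega$ with $\|t_j^{-1}\rho_j-\omega_j\|\le t_{j+1}/t_j$, that is, $\|\rho_{j+1}\|\le t_{j+1}$. Hence $\omega=\sum_it_i\omega_{a_i,\varphi_i}$ in norm. Replacing $a_i$ by $a_i\oplus0$ and $\varphi_i$ by its composition with the compression to the corner changes neither $\omega_{a_i,\varphi_i}$ nor the norm bounds, so the matrix sizes can be made strictly increasing. Put $T_i=a_i$ and $u_i=t_i\varphi_i$. Then $\sum_i\langle T_i,(v\otimes1)u_i\rangle=\omega(v)$ for all $v\in M_0A(G)$. Take $v=w\in A(G)$ and $v=1$.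
\end{proof}

\begin{remark}
The series in Step~3 cannot terminate: a finite sum of elements of $\Omega$ is an $L^1$-function, and an $L^1$-function that annihilates $A(G)$ is zero, whereas $\omega(1)\ne0$. This is why $K$ has infinitely many factors.
\end{remark}

\section{A matrix derivative on $U(4n)$}\label{sec:unitary}

A pair $(T,u)$ of size $n$ contributes $n^2$ scalar terms $\langle T_{kl},wu_{lk}\rangle$, and one could treat each of them with its own copy of $SU(2)$. The bound for the new function would then be $\sum_{k,l}\|u_{kl}\|$, and this is too large: for $u=z\otimes s$ with all entries of $s$ equal to $1/n$ we have $\|u\|=\|z\|$, while the sum is $n\|z\|$. We need one group that carries a matrix-valued function $p$ in place of $x$, and a matrix of derivatives dual to the entries of $p$, such that both transfers are contractive at the matrix level. The natural choice for $p$ is a corner of a unitary matrix.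

Fix $n\ge1$. Write $\mathbb C^{4n}=\mathbb C^n\oplus W$ with $\dim W=3n$, where $\mathbb C^n$ is spanned by the first $n$ basis vectors, and let $\iota:\mathbb C^n\to\mathbb C^{4n}$ be the inclusion. For $k\in U(4n)$ and $s\in M_n^*$ put
\[
p(k)=\iota^*k\iota\in M_n,\qquad p_s(k)=\operatorname{Tr}(s\,p(k)),\qquad Z_n=\{k:p(k)=0\}.
\]
The function $p_s$ is a coefficient of the standard representation, so $p_s\in A(U(4n))$, and $p_s=0$ on $Z_n$. Embed $U(n)$ in $U(4n)$ by $\alpha\mapsto\alpha\oplus1_W$, and let $V=\{1\oplus\gamma:\gamma\in U(W)\}$, the group of unitaries $\gamma$ with $\gamma\iota=\iota$. The two subgroups commute elementwise, and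
\begin{equation}\label{eq:equivariance}
p(\alpha k\beta)=\alpha\,p(k)\,\beta\quad(\alpha,\beta\in U(n)),\qquad p(\gamma k\gamma')=p(k)\quad(\gamma,\gamma'\in V).
\end{equation}
In $VN(U(4n))$ define
\[
q_n=\int_{U(n)}\lambda(\alpha)\,d\alpha,\qquad E_{ij}=n\int_{U(n)}\overline{\alpha_{ij}}\,\lambda(\alpha)\,d\alpha,\qquad r_n=\sum_{i=1}^nE_{ii}.
\]
These are the images, under the $*$-homomorphism $VN(U(n))\to VN(U(4n))$, of the operators given by the same integrals in $VN(U(n))=\prod_\pi M_{d_\pi}$. By Schur orthogonality the first of these is $1$ in the trivial block and $0$ elsewhere, and the second is the matrix unit $e_{ij}$ in the block of the standard representation and $0$ elsewhere. The standard representation of $U(n)$ is irreducible and nontrivial, also for $n=1$. Therefore $E_{ij}E_{kl}=\delta_{jk}E_{il}$, $E_{ij}^*=E_{ji}$, and $q_n,r_n$ are projections with $q_nr_n=0$.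

\begin{proposition}\label{prop:Un}
There are a probability measure $\mu_n$ on $Z_n$, invariant under left and right translation by $U(n)$, and a linear map $J_n:M_n\to VN(U(4n))$ such that
\begin{itemize}
\item[(a)] $p_s\cdot J_n(a)=\operatorname{Tr}(as)\,\lambda(\mu_n)$ for all $a\in M_n$, $s\in M_n^*$;
\item[(b)] $J_n(a)=r_nJ_n(a)r_n$;
\item[(c)] $\|(\mathrm{id}\otimes J_n)T\|\le\|T\|$ for every von Neumann algebra $B$ and every $T\in B\otimes M_n$.
\end{itemize}
\end{proposition}

The plan is to import $D$ as a derivative dual to the entry $p(k)_{11}$ and to move it to the other entries by \eqref{eq:equivariance}. Moving the derivative also moves the measure that appears in Lemma~\ref{lem:SU2}, while (a) requires the same measure for all entries. The group $V$ resolves this: it does not change $p$, and it singles out one measure on $Z_n$.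

\begin{lemma}\label{lem:transitive}
For $k,l\in Z_n$ there are $\gamma,\gamma'\in V$ with $\gamma k\gamma'=l$.
\end{lemma}

\begin{proof}
If $k\in Z_n$, then $p(k)=0$ and $p(k^*)=p(k)^*=0$, so $k\iota$ and $k^*\iota$ are isometries from $\mathbb C^n$ into $W$. Two isometries into the finite-dimensional space $W$ differ by a unitary of $W$. Choose $\gamma_1\in V$ with $\gamma_1k\iota=l\iota$. As $\gamma_1k\in Z_n$, we can then choose $\gamma'\in V$ with $\gamma'^*(\gamma_1k)^*\iota=l^*\iota$. The element $k'=\gamma_1k\gamma'$ satisfies $k'^*\iota=l^*\iota$. Hence $\gamma_2=lk'^*$ satisfies $\gamma_2\iota=ll^*\iota=\iota$, so $\gamma_2\in V$, and $l=\gamma_2k'=\gamma_2\gamma_1k\gamma'$.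
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Un}]
\emph{A copy of $SU(2)^n$.} We need a representation of $SU(2)$ in which $x$ is a diagonal entry. Let $\rho(g)$ be left multiplication by $g$ on the four-dimensional space $M_2(\mathbb C)$ with inner product $(b\,|\,b')=\frac12\operatorname{tr}(b'^*b)$. The identity matrix is a unit vector and $(\rho(g)1\,|\,1)=x(g)$. This is the origin of the factor $4$. Identify $\mathbb C^{4n}$ with the direct sum of $n$ copies of $M_2(\mathbb C)$ so that the $i$-th basis vector, for $i\le n$, is the vector $1$ of the $i$-th copy, and let $\theta(g_1,\dots,g_n)=\bigoplus_i\rho(g_i)$. Then $\theta:SU(2)^n\to U(4n)$ is a continuous homomorphism with $p(\theta(g))=\operatorname{diag}(x(g_1),\dots,x(g_n))$, so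
\[
p_s\circ\theta=\sum_is_{ii}x_i,\qquad x_i(g)=x(g_i).
\]
The image measure $\mu'=\theta_*(\sigma^{\otimes n})$ is a probability measure on $Z_n$; in particular $Z_n\neq\emptyset$.

\emph{The measure.} For $k\in Z_n$ define $\mu_n$ by
\begin{equation}\label{eq:mun}
\int f\,d\mu_n=\iint_{V\times V}f(\gamma k\gamma')\,d\gamma\,d\gamma' .
\end{equation}
By Lemma~\ref{lem:transitive} and the invariance of Haar measure, the right side does not depend on $k\in Z_n$. By \eqref{eq:equivariance}, $\mu_n$ is carried by $Z_n$. For $\alpha,\beta\in U(n)$ we have $\alpha\gamma k\gamma'\beta=\gamma(\alpha k\beta)\gamma'$ and $\alpha k\beta\in Z_n$, so $\int f^{\alpha,\beta}d\mu_n=\int f\,d\mu_n$.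

\emph{The derivative at the entry $(1,1)$.} Let $z=D\otimes\lambda(\sigma)^{\otimes(n-1)}\in VN(SU(2)^n)$ and $D_0=\theta_*(z)$, so $\|D_0\|\le1$. By Lemma~\ref{lem:SU2} and \eqref{eq:product}, $x_1\cdot z=\lambda(\sigma^{\otimes n})$ and $x_i\cdot z=0$ for $i\ge2$. So \eqref{eq:pushforward} gives $p_s\cdot D_0=s_{11}\lambda(\mu')$. Let $D_1=q_VD_0q_V$, so $\|D_1\|\le1$. Since $p_s^{\gamma,\gamma'}=p_s$ for $\gamma,\gamma'\in V$, formulas \eqref{eq:translate} and \eqref{eq:integrate} give $p_s\cdot D_1=s_{11}\,q_V\lambda(\mu')q_V$. By \eqref{eq:mun},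
\[
\langle q_V\lambda(\mu')q_V,f\rangle=\int_{Z_n}\iint f(\gamma k\gamma')\,d\gamma\,d\gamma'\,d\mu'(k)=\int f\,d\mu_n .
\]
Thus $p_s\cdot D_1=s_{11}\lambda(\mu_n)$.

\emph{The other entries.} For $\alpha,\beta\in U(n)$ we have $p_s(\alpha k\beta)=\operatorname{Tr}(s\alpha\,p(k)\beta)=p_{\beta s\alpha}(k)$. By \eqref{eq:translate} and the invariance of $\mu_n$,
\begin{equation}\label{eq:moved}
p_s\cdot(\lambda(\alpha)D_1\lambda(\beta))=(\beta s\alpha)_{11}\,\lambda(\alpha)\lambda(\mu_n)\lambda(\beta)=(\beta s\alpha)_{11}\,\lambda(\mu_n).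
\end{equation}
Define $J_n(a)=\sum_{i,j}a_{ij}E_{i1}D_1E_{1j}$. By \eqref{eq:integrate}, \eqref{eq:moved} and Schur orthogonality, $p_s\cdot(E_{i1}D_1E_{1j})$ is $\lambda(\mu_n)$ times
\[
\sum_{k,l}s_{kl}\Big(n\int\overline{\beta_{1j}}\,\beta_{1k}\,d\beta\Big)\Big(n\int\overline{\alpha_{i1}}\,\alpha_{l1}\,d\alpha\Big)=\sum_{k,l}s_{kl}\,\delta_{jk}\delta_{il}=s_{ji}.
\]
As $\sum_{i,j}a_{ij}s_{ji}=\operatorname{Tr}(as)$, this is (a). Part (b) follows from $r_nE_{i1}=E_{i1}$ and $E_{1j}r_n=E_{1j}$. For (c), let $T=[T_{ij}]$ with $T_{ij}\in B$, and let $R$ be the row $(1\otimes E_{11},1\otimes E_{21},\dots,1\otimes E_{n1})$. Then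
\[
(\mathrm{id}\otimes J_n)T=\sum_{i,j}T_{ij}\otimes E_{i1}D_1E_{1j}=R\,[T_{ij}\otimes D_1]_{i,j}\,R^* .
\]
The middle matrix is $T\otimes D_1$ up to the order of the tensor factors, so its norm is at most $\|T\|$, and $RR^*=1\otimes\sum_iE_{i1}E_{1i}=1\otimes r_n$ has norm at most $1$.
\end{proof}

\begin{remark}
By \eqref{eq:moved}, identity (a) would also hold with $E_{i1}$ and $E_{1j}$ replaced by $\lambda(\alpha_i)$ and $\lambda(\alpha_j)^*$, where $\alpha_i$ is a permutation matrix whose first column is the $i$-th basis vector. The row $R$ would then consist of unitaries, $RR^*=n1$, and the argument for (c) would give only the bound $n\|T\|$. The partial isometries $E_{i1}$ have orthogonal ranges; this gives (c), and (b) as well.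
\end{remark}

\section{The product group and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We combine the groups $K_n=U(4n)$ as the two copies of $SU(2)$ were combined in Section~\ref{sec:scalar}: the derivative sits in one coordinate and the measures sit in all others. Write $K=K_n\times K^{(n)}$ with $K^{(n)}=\prod_{m\ne n}K_m$, and let $\mu=\bigotimes_m\mu_m$ and $\mu^{(n)}=\bigotimes_{m\ne n}\mu_m$. For $a\in M_n$, $s\in M_n^*$ and $k=(k_m)_m\in K$ define
\[
\tilde J_n(a)=J_n(a)\otimes\lambda(\mu^{(n)})\in VN(K),\qquad\tilde P_n(s)(k)=p_s(k_n).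
\]
The function $\tilde P_n(s)$ is a coefficient of the representation $\rho_n(k)=k_n$ of $K$ on $\mathbb C^{4n}$, so it lies in $A(K)$.

\begin{lemma}\label{lem:product}
Let $B$ be a von Neumann algebra.
\begin{itemize}
\item[(a)] $\tilde P_m(s)\cdot\tilde J_n(a)=\delta_{mn}\operatorname{Tr}(as)\,\lambda(\mu)$ for $a\in M_n$, $s\in M_m^*$.
\item[(b)] There are mutually orthogonal projections $F_n\in VN(K)$ with $\tilde J_n(a)=F_n\tilde J_n(a)F_n$.
\item[(c)] $\|(\mathrm{id}\otimes\tilde J_n)T\|\le\|T\|$ for $T\in B\otimes M_n$.
\item[(d)] The adjoint $\tilde P_n^*:VN(K)\to M_n$ is normal and $\|\tilde P_n^*\|_{cb}\le1$.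
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $m=n$ we have $\tilde P_n(s)=p_s\otimes1$ on $K_n\times K^{(n)}$, so \eqref{eq:product} and Proposition~\ref{prop:Un}(a) give $\operatorname{Tr}(as)\lambda(\mu_n)\otimes\lambda(\mu^{(n)})=\operatorname{Tr}(as)\lambda(\mu)$. For $m\ne n$ we have $\tilde P_m(s)=1\otimes h$ with $h(k)=p_s(k_m)$ on $K^{(n)}$. This function vanishes where $k_m\in Z_m$, hence $\mu^{(n)}$-almost everywhere, so $h\cdot\lambda(\mu^{(n)})=0$.

(b) Let $L_n=\prod_{m\ne n}U(m)\subset K^{(n)}$, with $U(m)\subset K_m$ as in Section~\ref{sec:unitary}, and put $F_n=r_n\otimes q_{L_n}$. The measure $\mu^{(n)}$ is invariant under left and right translation by $L_n$, so $\lambda(\mu^{(n)})=q_{L_n}\lambda(\mu^{(n)})q_{L_n}$. With Proposition~\ref{prop:Un}(b) this gives $\tilde J_n(a)=F_n\tilde J_n(a)F_n$. Let $m\ne n$, and let $Q_m=q_m\otimes1$ and $R_m=r_m\otimes1$ in $VN(K_m)\overline{\otimes}VN(K^{(m)})$. Then $Q_mR_m=0$ and $F_m=R_mF_m$. The projection $Q_m$ is the average of $\lambda(\alpha)$ over the subgroup $U(m)$ in coordinate $m$. This subgroup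 lies in $L_n$, so $F_n\lambda(\alpha)=F_n$ for such $\alpha$, and $F_nQ_m=F_n$. Hence $F_nF_m=F_nQ_mR_mF_m=0$.

(c) We have $(\mathrm{id}\otimes\tilde J_n)T=((\mathrm{id}\otimes J_n)T)\otimes\lambda(\mu^{(n)})$; use Proposition~\ref{prop:Un}(c) and $\|\lambda(\mu^{(n)})\|\le1$.

(d) Extend $\rho_n$ to a normal representation of $VN(K)$. The identity $\langle y,\tilde P_n(s)\rangle=\operatorname{Tr}(\iota^*\rho_n(y)\iota\,s)$ holds for $y=\lambda(k)$, hence for all $y$. So $\tilde P_n^*(y)=\iota^*\rho_n(y)\iota$ is the compression of a normal $*$-homomorphism by an isometry.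
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $0<\varepsilon<1$ and take $n_i,T_i,u_i$ from Proposition~\ref{prop:data}. Put
\[
T_i'=(\mathrm{id}\otimes\tilde J_{n_i})T_i\in VN(G\times K),\qquad u_i'=(\mathrm{id}\otimes\tilde P_{n_i})u_i\in A(G\times K).
\]

\emph{The sums converge.} The operators $T_i$ are only bounded, not summable, and here orthogonality is needed. The $n_i$ are distinct, so the projections $F_i'=1\otimes F_{n_i}$ are mutually orthogonal, and $T_i'=F_i'T_i'F_i'$, $\|T_i'\|\le1$ by Lemma~\ref{lem:product}(b),(c). For a vector $\xi$ and a finite set $\Sigma$ of indices, the vectors $T_i'\xi$ are orthogonal and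
\[
\Big\|\sum_{i\in\Sigma}T_i'\xi\Big\|^2=\sum_{i\in\Sigma}\|T_i'F_i'\xi\|^2\le\sum_{i\in\Sigma}\|F_i'\xi\|^2\le\|\xi\|^2 .
\]
So $T'=\sum_iT_i'$ converges strongly with partial sums of norm at most $1$, hence weak*, and $\|T'\|\le1$. By Lemma~\ref{lem:product}(d), $\mathrm{id}\otimes\tilde P_{n_i}^*$ extends to a normal contraction $VN(G)\overline{\otimes}VN(K)\to VN(G)\otimes M_{n_i}$, and its preadjoint is $\mathrm{id}\otimes\tilde P_{n_i}$. So $\|u_i'\|\le\|u_i\|$, the series $u'=\sum_iu_i'$ converges in norm, and $\|u'\|\le1+\varepsilon$.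

\emph{The relation survives.} Let $v\in M_0A(G)$ and $f\in A(K)$. For $y\in VN(G)$, $a\in M_{n_i}$, $z\in A(G)$ and $s\in M_{n_j}^*$, Lemma~\ref{lem:product}(a) gives
\begin{align*}
\langle y\otimes\tilde J_{n_i}(a),\,vz\otimes f\tilde P_{n_j}(s)\rangle
&=\langle y,vz\rangle\,\langle\tilde P_{n_j}(s)\cdot\tilde J_{n_i}(a),f\rangle\\
&=\delta_{ij}\,\langle y,vz\rangle\operatorname{Tr}(as)\int f\,d\mu .
\end{align*}
Since $T_i$ and $u_j$ are finite sums of elementary tensors, it follows that
\[
\langle T_i',(v\otimes f)u_j'\rangle=\delta_{ij}\,\langle T_i,(v\otimes1)u_i\rangle\int f\,d\mu .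
\]
Sum first over $i$, using weak* convergence, and then over $j$, using norm convergence and the boundedness of multiplication by $v\otimes f=(v\otimes1)(1\otimes f)$ on $A(G\times K)$:
\begin{equation}\label{eq:final}
\langle T',(v\otimes f)u'\rangle=\Big(\sum_i\langle T_i,(v\otimes1)u_i\rangle\Big)\int f\,d\mu .
\end{equation}
The factor $\int f\,d\mu$ can be taken out of the sum because $\mu$ does not depend on $i$. For $v=w\in A(G)$ the right side is $0$. As $A(G)\otimes A(K)$ is dense in $A(G\times K)$, we obtain $u'\cdot T'=0$. For $v=1$ and $f=1\in A(K)$, \eqref{eq:final} gives $\langle T',u'\rangle=\sum_i\langle T_i,u_i\rangle>1-\varepsilon$.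

By \eqref{eq:duality}, $\operatorname{dist}(u',u'A(G\times K))\ge1-\varepsilon$. Then $u=u'/(1+\varepsilon)$ has $\|u\|\le1$ and $\operatorname{dist}(u,uA(G\times K))\ge(1-\varepsilon)/(1+\varepsilon)$, which exceeds $\delta$ for small $\varepsilon$. A positive distance contradicts $(D_\infty)$, and (AI) implies $(D_\infty)$.
\end{proof}

\section{Groups with AP: proof of Theorem~\ref{thm:B}}\label{sec:proofB}

The implication (ii)$\Rightarrow$(iii) holds because $K$ is compact, hence amenable, and (AI) implies $(D_\infty)$. The implication (iii)$\Rightarrow$(i) is Theorem~\ref{thm:A}. It remains to prove (i)$\Rightarrow$(ii).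

Let $v_\alpha\in A(G)$ tend to $1$ in $\sigma(M_0A(G),Q(G))$. We would like to conclude that $\langle T,(v_\alpha\otimes1)u\rangle\to\langle T,u\rangle$, but the functional $v\mapsto\langle T,(v\otimes1)u\rangle$ need not lie in $Q(G)$. For $G=\mathbb R$, $H$ trivial and $T=1$ it is $v\mapsto v(0)u(0)$. The characters $v_\tau(g)=e^{i\tau g}$ have norm $1$ in $M_0A(\mathbb R)$, since $M_{v_\tau}$ is conjugation by the unitary operator of multiplication by $v_\tau$; they tend to $0$ weak* as $\tau\to\infty$ by the Riemann--Lebesgue lemma; yet $v_\tau(0)=1$. Smoothing removes the problem. Fix $0\le h\in C_c(G)$ with $\int h=1$, and let $(h*v)(g)=\int h(t)v(t^{-1}g)\,dt$. For discrete $G$ one may take $h=\delta_e$, and then $h*v=v$.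

\begin{lemma}\label{lem:smooth}
Let $H$ be any locally compact group, $T\in VN(G\times H)$ and $u\in A(G\times H)$. For $v\in M_0A(G)$ the function $((h*v)\otimes1)u$ lies in $A(G\times H)$, and the functional $\Lambda_u(v)=\langle T,((h*v)\otimes1)u\rangle$ on $M_0A(G)$ lies in $Q(G)$.
\end{lemma}

\begin{proof}
Let $(L_tv)(g)=v(t^{-1}g)$, and on $G\times H$ let $L_t$ act in the first variable. Both sides of
\[
(L_tv\otimes1)u=L_t\big((v\otimes1)L_{t^{-1}}u\big)
\]
take the value $v(t^{-1}g)u(g,k)$ at $(g,k)$. The operators $L_t$ on $A(G\times H)$ are isometric and strongly continuous in $t$, and multiplication by $v\otimes1$ is bounded. So the right side is a norm continuous function of $t$ with values in $A(G\times H)$, of norm at most $\|v\|_{M_0A}\|u\|$. Its integral against $h(t)\,dt$ exists in $A(G\times H)$, and evaluation at points identifies it with $((h*v)\otimes1)u$. Hence $\|\Lambda_u\|\le\|T\|\|u\|$. As $u\mapsto\Lambda_u$ is linear, $Q(G)$ is norm closed in $M_0A(G)^*$ and $A_c(G\times H)$ is dense, we may assume that $u$ has compact support.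

Let $C_0$ be the projection of $\operatorname{supp}u$ to $G$ and let $C$ be the compact set $(\operatorname{supp}h)^{-1}C_0$. For $g\in C_0$ the value $(h*v)(g)$ depends only on $v|_C$, so $((h*v)\otimes1)u=((h*(v1_C))\otimes1)u$. The point is that $h*\xi$ is controlled by the $L^2$-norm of $\xi$. For $\xi\in L^2(G)$ vanishing off $C$ put $\check\xi(g)=\xi(g^{-1})$. Then
\[
(h*\xi)(g)=\int h(t)\,\check\xi(g^{-1}t)\,dt=(\lambda(g)\check\xi\,|\,h),\qquad\|\check\xi\|_2^2=\int_C|\xi(t)|^2\Delta(t^{-1})\,dt ,
\]
where $\Delta$ is the modular function, which is continuous and positive. So $h*\xi\in A(G)$ and $\|h*\xi\|_{M_0A}\le\|h*\xi\|_{A(G)}\le\|h\|_2\|\check\xi\|_2\le c\|\xi\|_2$, with $c$ depending only on $h$ and $C$. Therefore $\xi\mapsto\langle T,((h*\xi)\otimes1)u\rangle$ is a bounded functional on $L^2(C)$, of the form $\xi\mapsto\int_C\xi\psi$ with $\psi\in L^2(C)$. With $\xi=v1_C$ we get $\Lambda_u(v)=\int v\,\psi1_C$, and $\psi1_C\in L^1(G)\subset Q(G)$ because $C$ has finite measure.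
\end{proof}

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)}]
The function $h*v_\alpha=\int h(t)L_tv_\alpha\,dt$ lies in $A(G)$, as the integral of a norm continuous, compactly supported function with values in $A(G)$. Since $h*1=1$, Lemma~\ref{lem:smooth} gives
\[
\langle T,((h*v_\alpha)\otimes1)u\rangle=\Lambda_u(v_\alpha)\to\Lambda_u(1)=\langle T,u\rangle ,
\]
so $((h*v_\alpha)\otimes1)u\to u$ weakly for every $u\in A(G\times H)$. Let $u_1,\dots,u_r\in A(G\times H)$ and $\eta>0$. In the direct sum of $r$ copies of $A(G\times H)$, the vector $(u_j)_j$ lies in the weak closure of the linear subspace $\{((w\otimes1)u_j)_j:w\in A(G)\}$. By Mazur's theorem a convex set has the same weak and norm closure. So there is $w\in A(G)$ with $\|(w\otimes1)u_j-u_j\|<\eta$ for all $j$.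

So far $H$ was arbitrary, but $w\otimes1$ is not in $A(G\times H)$ unless $H$ is compact or $w=0$. Amenability supplies the cutoff in the second variable. By Leptin's theorem, $A(H)$ has an approximate identity $(e_\beta)$ with $\|e_\beta\|\le c'$. Multiplication by $1\otimes e_\beta$ on $A(G\times H)$ has norm at most $c'$, and it tends to the identity on $A(G)\otimes A(H)$, since $\|z\otimes(e_\beta z'-z')\|=\|z\|\|e_\beta z'-z'\|$. By the uniform bound it tends to the identity strongly on all of $A(G\times H)$. Choose $\beta$ with $\|(1\otimes e_\beta)u_j-u_j\|<\eta$ for all $j$. Then $w\otimes e_\beta\in A(G\times H)$ and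
\[
\|(w\otimes e_\beta)u_j-u_j\|\le\|(1\otimes e_\beta)((w\otimes1)u_j-u_j)\|+\|(1\otimes e_\beta)u_j-u_j\|<(c'+1)\eta .
\]
The constant $c'$ does not depend on $u_1,\dots,u_r$ or $\eta$, so $A(G\times H)$ satisfies the finite-set form of (AI) given in the introduction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AEK}
M. Anoussis, G. K. Eleftherakis, A. Katavolos, \emph{Synthetic properties of locally compact groups: preservation and transference}, arXiv:2111.12005 (2021).

\bibitem{DH}
De Canni\`ere and Haagerup, Amer. J. Math. 107 (1985).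

\bibitem{HK}
Haagerup and Kraus, Trans. AMS 344 (1994).

\bibitem{LS}
Lafforgue and de la Salle, Duke Math. J. 160 (2011).

\end{thebibliography}
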